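# A recurrent Anosov diffeomorphism on a non-compact complete surface

## 1. A hyperbolic matrix on the plane and on the torus

Take
$$A=\begin{pmatrix}9&4\\2&1\end{pmatrix},\qquad \det A=1,\quad \mathrm{tr}\,A=10,$$
with eigenvalues $\nu^{\pm1}$, $\nu=5+2\sqrt6\approx 9.9$. In eigen-coordinates $(s,u)$ it is $(s,u)\mapsto(\nu^{-1}s,\nu u)$. Let it act on two spaces and ask which points come back near themselves.

On the plane $\mathbb R^2$ almost nothing comes back. Let $x=(s,u)$ with $u\neq0$, and let $U$ be the set of points whose second coordinate $u'$ satisfies $|u'-u|<\frac13|u|$. On $U$ we have $\frac23|u|<|u'|<\frac43|u|$, and on $A^nU$ with $n\ge1$ we have $|u'|>\frac23\nu|u|>\frac43|u|$. So $A^nU\cap U=\emptyset$ for all $n\ge1$. If $u=0$ and $s\ne0$, the same computation with $s$ works, since $\frac43\nu^{-1}<\frac23$. Only the fixed point $0$ is left.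

On the torus $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ everything comes back. For each $N$ the matrix permutes the finite set of points with coordinates in $\frac1N\mathbb Z/\mathbb Z$, so all rational points are periodic. They are dense, so every open set $U$ contains a periodic point and $A^nU\cap U\ne\emptyset$ for some $n\ge1$.

Both systems are uniformly hyperbolic on a complete manifold. The compact one is fully recurrent, the non-compact one is not. Is that a coincidence? We make the words precise.

**Definition 1 (Anosov diffeomorphism).** Let $M$ be a connected complete Riemannian manifold of positive dimension. A diffeomorphism $f:M\to M$ is Anosov if there are a continuous $Df$-invariant splitting $TM=E^s\oplus E^u$ and constants $C>0$, $0<\lambda<1$ such that, for all $x\in M$ and $n\ge0$, $\|Df^n_xv\|\le C\lambda^n\|v\|$ for $v\in E^s_x$ and $\|Df^{-n}_xv\|\le C\lambda^n\|v\|$ for $v\in E^u_x$. Norms come from the given metric. Since $M$ need not be compact, we also assume: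

- (i) $\sup_x\|Df_x\|<\infty$ and $\sup_x\|Df_x^{-1}\|<\infty$;
- (ii) the angle between $E^s_x$ and $E^u_x$ is bounded away from zero, uniformly in $x$;
- (iii) the splitting $x\mapsto E^s_x,E^u_x$ is uniformly continuous.

**Convention for (iii).** Uniformly continuous means: for every $\epsilon>0$ there is $\delta>0$ such that for every $C^1$ path of length $<\delta$ from $x$ to $y$, parallel transport along it carries $E^s_x$ (resp. $E^u_x$) to a subspace at angle $<\epsilon$ from $E^s_y$ (resp. $E^u_y$).

In the Euclidean plane parallel transport is the identity. The line field spanned by $(\cos\kappa x,\sin\kappa x)$ turns by at most $|\kappa| r$ along a path of length $r$, so it is uniformly continuous. The line field spanned by $(\cos x^2,\sin x^2)$ is not: between $x=N$ and $x=N+\frac{\pi}{4N}$ it turns by $\frac\pi2+\frac{\pi^2}{16N^2}$, although the distance tends to $0$. The map $A$ on $\mathbb R^2$ with metric $ds^2+du^2$ satisfies everything, with constant splitting, $C=1$ and $\lambda=\nu^{-1}$.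

**Definition 2 (non-wandering set).** $\Omega(f)$ is the set of $x\in M$ such that for every neighborhood $U$ of $x$ there is $n\ge1$ with $f^n(U)\cap U\ne\emptyset$.

So $\Omega(A)=\{0\}$ on the plane and $\Omega(A)=\mathbb T^2$ on the torus. The question asked in F. Rodriguez Hertz, M. A. Rodriguez Hertz, R. Ures, "Partial hyperbolicity and ergodicity in dimension three", arXiv:math/0611787 (2006), is: if $f$ is Anosov on a complete Riemannian manifold $M$ and $\Omega(f)=M$, must $M$ be compact? It is posed there as open, to the authors' knowledge even in the codimension-one case, that is, when $\dim E^s=1$ or $\dim E^u=1$. The answer is no.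

**Theorem A.** There are a connected non-compact surface $M$ with a complete $C^\infty$ Riemannian metric $g$ and a $C^\infty$ Anosov diffeomorphism $f:M\to M$ satisfying (i), (ii), (iii) with $\Omega(f)=M$.

**Theorem B (complement).**

1. In the example, $g$ has bounded curvature and positive injectivity radius; $E^s\perp E^u$ are $C^\infty$ and Lipschitz.
2. $f$ preserves a smooth infinite measure of full support, is conservative and ergodic for it, and almost every forward orbit is dense. In particular $f$ is topologically transitive.
3. For all $d_s,d_u\ge2$ there is a non-compact example with $\Omega=M$, bounded geometry, $\dim E^s=d_s$, $\dim E^u=d_u$.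

Here "Lipschitz" means that in (iii) the angle is at most a constant times the length of the path, and "bounded geometry" means bounded curvature and positive injectivity radius. The case $\min(d_s,d_u)=1$ in dimension $\ge3$ is not treated. In Theorem A both $E^s$ and $E^u$ have dimension one.

## 2. Unstable rays that run into a puncture

Between the plane and the torus lie the infinite cyclic covers of $\mathbb T^2$, but a hyperbolic $A\in SL_2(\mathbb Z)$ does not lift to any of them. Such a cover is given by a nonzero $\alpha:\mathbb Z^2\to\mathbb Z$, and a lift would need $A(\ker\alpha)=\ker\alpha$, hence $\alpha\circ A=\pm\alpha$, and $A$ would have an eigenvalue $\pm1$.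

A sensible next attempt keeps the recurrence of the torus and makes the space non-compact by removing a fixed point $p$. Periodic points remain dense, and the splitting into the eigendirections $E^s=\ker du$, $E^u=\ker ds$ remains invariant. The flat metric is incomplete, so we would replace it near $p$ by a complete one. This fails at a precise point.

**Lemma 1 (a ray of finite length).** Let $\Phi\in SL_2(\mathbb Z)$ have eigenvalues $\mu^{\pm1}$ with $\mu>1$, let $S$ be $\mathbb T^2$ minus a finite set of fixed points of $\Phi$, let $N\to S$ be a connected cover and $F:N\to N$ a lift of $\Phi|_S$. Let $\hat r$ be a lift to $N$ of a short unstable ray at a removed point $z$. Suppose that for some $k\ge1$, $F^k$ maps the points of $\hat r$ close to the puncture into $\hat r$. Then no complete metric on $N$ makes $F$ Anosov with $E^u=\ker ds$.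

*Proof.* Parametrize $\hat r$ by the distance $t\in(0,\epsilon)$ to $z$ in the coordinate $u$. On $\hat r$ near the puncture, $F^k$ is $t\mapsto\mu^kt$, so for small $a$ the map $F^{-k}$ sends $\hat r\cap\{t\le a\}$ into $\hat r$ by $t\mapsto\mu^{-k}t$. Let $I=\hat r\cap\{\mu^{-k}a\le t\le a\}$, a compact arc tangent to $E^u$ of some length $\ell$. Then $F^{-kn}I=\hat r\cap\{\mu^{-k(n+1)}a\le t\le\mu^{-kn}a\}$ has length at most $C\lambda^{kn}\ell$. These arcs fill $\hat r\cap\{t\le a\}$, whose length is therefore at most $C\ell/(1-\lambda^k)<\infty$. But this curve leaves every compact set, since its projection tends to $z\notin S$. In a complete manifold a curve of finite length converges. $\square$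

With $N=S$ and $k=1$ this rules out the punctured torus. The proof also shows the way out: the ray has finite length because all backward images of $I$ lie on one and the same ray. On a cover with deck transformation $T$ the lift could carry $\hat r$ to $T\hat r$, so that the backward images lie on different rays, and a metric that is not $T$-invariant can treat these rays differently.

**Example 1 (one ray on each level).** Let $r_v$, $v\in\mathbb Z$, be copies of the ray $0<u\le1$ and put $X=-\log_\mu u\in[0,\infty)$, so that the puncture is at $X=\infty$. Let $f$ map $(v,X)$ to $(v+1,X-1)$ for $X\ge1$. In $X$ this is multiplication of $u$ by $\mu$. Take the metric $\mu^{2\varphi}du^2$ on the rays. The map expands lengths by $\mu^{1+\varphi\circ f-\varphi}$, and the length of $r_v$ is $\int\mu^\varphi du=\ln\mu\int_0^\infty\mu^{\varphi(v,X)-X}dX$. The quantity $v+X$ is invariant under $f$, so for small $c>0$ we may take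
$$\varphi(v,X)=c|v+X|+\beta X,\qquad\beta=1-\tfrac c2 .$$
Then $\varphi\circ f-\varphi=-\beta$, and $f$ expands by exactly $\mu^{1-\beta}=\mu^{c/2}>1$. For $X\ge|v|$ we have $\varphi-X=cv+\frac c2X\to\infty$, so every ray has infinite length. Both demands that collided in Lemma 1 are met. At $X=0$ the exponent is $c|v|$, which changes by at most $c$ from one level to the next.

Two more constraints shape the construction. First, one puncture is not enough. In $\mathbb T^2\setminus\{p\}$ the small loop around $p$ is a boundary, so $H_1(\mathbb T^2\setminus\{p\})=H_1(\mathbb T^2)$, and no infinite cyclic cover admits a lift, as computed above. Second, the levels must not drift on average, or recurrence is lost. So we use two punctures, with shifts $-1$ and $+1$.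

## 3. A twice punctured torus and an infinite cyclic cover

Let $p=(0,0)$, $q=(\frac12,\frac12)$ and $\Sigma=\mathbb T^2\setminus\{p,q\}$. We recall the covering facts. Let $\alpha:H_1(\Sigma;\mathbb Z)\to\mathbb Z$ be onto. There is a connected cover $\pi:M\to\Sigma$ whose fundamental group is the kernel of $\pi_1(\Sigma)\to H_1(\Sigma)\to\mathbb Z$. Its deck group is $\langle T\rangle\cong\mathbb Z$, normalized so that a loop $c$ at $\pi(\hat x)$ lifts to a path from $\hat x$ to $T^{\alpha(c)}\hat x$. A homeomorphism $h$ of $\Sigma$ with $\alpha\circ h_*=\alpha$ lifts to $M$, two lifts differ by a power of $T$, and each lift $\hat h$ commutes with $T$: a path from $\hat x$ to $T\hat x$ projects to a loop with $\alpha=1$, whose image under $h$ again has $\alpha=1$, so $\hat hT\hat x=T\hat h\hat x$.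

**Example 2 (a punctured disc with $\alpha=2$).** Let $\ell$ be the counterclockwise loop in a punctured disc $D^*\subset\Sigma$, with $\alpha(\ell)=2$. Over $D^*$ the cover has $|\mathbb Z/2\mathbb Z|=2$ components. Each is the universal cover of $D^*$, an infinite spiral. $T$ exchanges them, and $T^2$ acts on each as one full counterclockwise turn. This is exactly what will happen at $q$.

**Step 1: the class $\alpha$.** We need an explicit class and its values. Let $\sigma_1(t)=(t,t)$ and $\sigma_2(t)=(-t,-t)$, $0<t<\frac12$. Both are arcs from $p$ to $q$, properly embedded in $\Sigma$, and together with $p,q$ they form the diagonal. For a loop $c$ transverse to them, let $\alpha(c)$ be the number of crossings with $\sigma_1\cup\sigma_2$, each counted with the sign of $\det(c',\sigma_i')$. The signed count with a properly embedded arc depends only on the homology class, so $\alpha:H_1(\Sigma;\mathbb Z)\to\mathbb Z$ is a homomorphism. Let $a_1,a_2$ be the circles $y=\frac14,\frac34$ in direction $(1,0)$, $b_1,b_2$ the circles $x=\frac14,\frac34$ in direction $(0,1)$, and $\ell_p,\ell_q$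 small counterclockwise loops. Then $a_1$ and $b_1$ cross $\sigma_1$ once, with signs of $\det((1,0),(1,1))=1$ and $\det((0,1),(1,1))=-1$, while $a_2$ and $b_2$ cross $\sigma_2$ once, with the opposite signs. The loop $\ell_p$ crosses both arcs, with tangents $(-1,1)$ and $(1,-1)$ up to scale, and $\det((-1,1),(1,1))=\det((1,-1),(-1,-1))=-2$. At $q$ the arc $\sigma_1$ arrives from the direction $(-1,-1)$ and $\sigma_2$ from $(1,1)$, and $\det((1,-1),(1,1))=\det((-1,1),(-1,-1))=2$. Hence
$$\alpha(a_1)=1,\ \alpha(a_2)=-1,\ \alpha(b_1)=-1,\ \alpha(b_2)=1,\ \alpha(\ell_p)=-2,\ \alpha(\ell_q)=2. \tag{1}$$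
The kernel of $H_1(\Sigma)\to H_1(\mathbb T^2)$ is generated by $\ell_q=-\ell_p$. The annulus $\frac14\le y\le\frac34$ contains $q$ and not $p$, so $a_1-a_2=\ell_q$. Likewise $b_2-b_1=\ell_q$. So $H_1(\Sigma)$ is generated by $a_1,a_2,b_1$, and also by $a_1,b_1,b_2$. Let $\pi:M\to\Sigma$ be the cover given by $\ker\alpha$ ($\alpha$ is onto since $\alpha(a_1)=1$). $M$ is a connected surface, non-compact because $\pi(M)=\Sigma$ is not compact.

**Step 2: symmetries of $\alpha$.** We need maps that lift. Let $t_h(x,y)=(x+2y,y)$ and $t_v(x,y)=(x,y+2x)$. Both fix $p$ and $q$. The shear $t_h$ rotates $a_1$ and $a_2$ within themselves. The curve $t_hb_1=(\frac14+2y,y)$ meets the diagonal only where $\frac14+2y\equiv y$, that is at $y=\frac34$, on $\sigma_2$, with $\det((2,1),(-1,-1))=-1$, so $\alpha(t_hb_1)=-1=\alpha(b_1)$. The shear $t_v$ rotates $b_1,b_2$ within themselves. The curve $t_va_1=(x,\frac14+2x)$ meets the diagonal only at $x=\frac34$, on $\sigma_2$, with $\det((1,2),(-1,-1))=1$, so $\alpha(t_va_1)=1=\alpha(a_1)$. By Step 1 both shears preserve $\alpha$.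

Let $\tau(z)=q-z$. It is an involution exchanging $p$ and $q$. It maps each of $a_1,a_2,b_1$ to itself with reversed direction, so
$$\alpha\circ\tau_*=-\alpha. \tag{2}$$

**Step 3: lifts of the shears.** We compute how far each lift moves the sheets at the two punctures. The shear $t_h$ fixes the circles $y=0$ and $y=\frac12$ pointwise. Let $\hat t_h$ be the lift fixing one point over $\{y=0\}\setminus\{p\}$. It fixes the whole lift of that open arc through this point, and, commuting with $T$, all lifts pointwise. On the lifts of $\{y=\frac12\}\setminus\{q\}$ it acts as $T^e$ for some $e$. To find $e$, let $\gamma(y)=(\frac14,y)$, $0\le y\le\frac12$, with lift $\hat\gamma$ from $\hat x$ to $\hat y$. Then $\hat t_h\hat\gamma$ runs from $\hat x$ to $T^e\hat y$. Going from $\hat y$ back to $\hat x$ along $\hat\gamma$ and on along $\hat t_h\hat\gamma$, we lift a loop of class $t_h\gamma-\gamma$, so $e$ is the crossing number of $t_h\gamma$ minus that of $\gamma$. The path $\gamma$ crosses $\sigma_1$ once with sign $-1$, and $t_h\gamma=(\frac14+2y,y)$, $0\le y\le\frac12$, does not meet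 the diagonal. So $e=0-(-1)=1$.

Likewise let $\hat t_v$ be the lift of $t_v$ fixing all lifts of $\{x=0\}\setminus\{p\}$ pointwise. The path $(x,\frac14)$, $0\le x\le\frac12$, crosses $\sigma_1$ once with sign $+1$, and its image $(x,\frac14+2x)$ has no crossing. So $\hat t_v$ acts as $T^{-1}$ on the lifts of $\{x=\frac12\}\setminus\{q\}$.

**Step 4: the map $f$.** We combine the lifts so that the shifts at $p$ and $q$ are opposite. We have $t_h^2t_v=A$, the matrix of Section 1, whose unstable eigenvector has positive entries. Put $f_0=\hat t_h^2\hat t_v$. Let $\bar C$ be a small closed first-quadrant sector at $p$ without its vertex. It is simply connected; let $\hat C$ be a lift. Both shears map a smaller such sector into $\bar C$. The image under $\hat t_v$ of the smaller sector in $\hat C$ is connected, lies over $\bar C$, and contains fixed points of $\hat t_v$ in $\hat C$, namely on the vertical boundary ray. So it lies in $\hat C$. The same holds for $\hat t_h$ with the horizontal ray. Hence $f_0$ maps a smaller sector of $\hat C$ into $\hat C$. At $q$ it is $T\hat t_v$ and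 $T^{-1}\hat t_h$ that fix the lifts of the vertical, resp. horizontal, rays, so in the same sense $(T^{-1}\hat t_h)^2(T\hat t_v)=T^{-1}f_0$ preserves each lift of the first-quadrant sector at $q$. Thus $f_0$ shifts by $0$ at $p$ and by $1$ at $q$. By Lemma 1 the zero shift at $p$ is fatal, so we square and recenter:
$$f:=T^{-1}f_0^2,\quad\text{covering }\Phi:=A^2,\qquad\mu:=\nu^2,\qquad\varsigma_p:=-1,\quad\varsigma_q:=+1.$$
Near $z\in\{p,q\}$, $f$ maps the germ at the puncture of each lift $\hat r$ of the unstable ray in the first quadrant at $z$ into $T^{\varsigma_z}\hat r$. Also, since $\alpha(\ell_z)=2\varsigma_z$, one counterclockwise turn around $z$ lifts to $T^{2\varsigma_z}$. The map $f$ is a $C^\infty$ diffeomorphism commuting with $T$.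

## 4. Half-boxes, integer levels, and a height function

Choose linear coordinates $(s,u)$ on $\mathbb R^2$, positively oriented, with $\Phi(s,u)=(\mu^{-1}s,\mu u)$. The boxes $B_t(z)=\{|s|,|u|<\mu^t\}$ are taken in coordinates centered at $z\in\{p,q\}$, and the scale is such that $B_3(p),B_3(q)$ embed disjointly in $\mathbb T^2$. Write $B_t=B_t(p)\cup B_t(q)$, and "over $S$" for "on $\pi^{-1}(S)$". The forms $ds,du$ live on $\mathbb T^2$ and $M$, with $f^*ds=\mu^{-1}ds$ and $f^*du=\mu\,du$. With $\log=\log_\mu$ put
$$X=-\log|u|,\qquad Y=-\log|s|\qquad(\text{values in }(-t,\infty]\text{ on }B_t).$$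
Near $z$ the map $\Phi$ is $(X,Y)\mapsto(X-1,Y+1)$. The unstable rays ($s=0$) are $Y=\infty$, the stable rays ($u=0$) are $X=\infty$, and the puncture is approached when both $X$ and $Y$ tend to $\infty$.

**Definition 3 (halves and their indices).** A u-half is a lift $V$ to $M$ of $B_2(z)\cap\{u>0\}$ or $B_2(z)\cap\{u<0\}$. An s-half is a lift $W$ of $B_2(z)\cap\{s>0\}$ or $B_2(z)\cap\{s<0\}$. Every lifted open quadrant is $V\cap W$ for unique $V,W$. Let $V^\sharp$ be the u-half that follows $V$ counterclockwise. The indices $v(V)\in\mathbb Z$ are chosen with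
$$v(T^{\varsigma_z}V)=v(V)+1,\qquad v(V^\sharp)=v(V)+1, \tag{3}$$
and the s-half $W$ lying between $V$ and $V^\sharp$ gets $w(W)=v(V^\sharp)=v(V)+1$.

Such a choice exists. We have $V^{\sharp\sharp}=T^{2\varsigma_z}V$, and $\sharp$ commutes with $T$. As in Example 2, there are two components over $B_2(z)\setminus\{z\}$, exchanged by $T^{\varsigma_z}$. Number the u-halves of one of them consecutively and transport the numbers to the other by the first rule in (3). Applying $T^{\varsigma_z}$ twice gives $V^{\sharp\sharp}$, whose number is indeed $v(V)+2$, so this is consistent. The second rule holds in the other component because $(T^{\varsigma_z}V)^\sharp=T^{\varsigma_z}V^\sharp$.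

For example, at $q$ let $V_0$ lie over $\{u>0\}$ with index $0$. Going counterclockwise, $V_0^\sharp$ lies over $\{u<0\}$ with index $1$, and $V_0^{\sharp\sharp}=T^2V_0$ has index $2$. In the other component, $TV_0$ lies over $\{u>0\}$ and also has index $1$.

Each s-half $W$ meets exactly two u-halves, with $v=w-1$ and $v=w$, and each $V$ meets exactly two s-halves, with $w=v$ and $w=v+1$. So in every quadrant $w\in\{v,v+1\}$. Two quadrants adjacent along an unstable ray lie in one $V$ and share $v$. Two quadrants adjacent along a stable ray lie in one $W$ and share $w$.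

**Lemma 2 ($f$ raises all indices by one).** For each half $V$ (u- or s-) at $z$, $f(V\cap\pi^{-1}B_{1/4})\subset T^{\varsigma_z}V$ and $f^{-1}(V\cap\pi^{-1}B_{1/4})\subset T^{-\varsigma_z}V$. So on points over $B_{1/4}$, $f$ raises $v$ and $w$ by $1$, and $f^{-1}$ lowers them by $1$.

*Proof.* The set $f(V\cap\pi^{-1}B_{1/4})$ is connected and lies over the same half-box, since $\Phi(B_{1/4}(z))\subset B_2(z)$ and $\Phi$ preserves the signs of $s$ and $u$. So it lies in a single lift of that half-box. For the u-halves containing the lifts $\hat r$ of Section 3, this lift is $T^{\varsigma_z}V$ by Step 4. Suppose the claim holds for $V$ and $W$ meets $V$. Then $f$ maps $V\cap W\cap\pi^{-1}B_{1/4}$ into the unique lift of that quadrant inside $T^{\varsigma_z}V$, which is $T^{\varsigma_z}(V\cap W)$, so the claim holds for $W$. In the same way it passes from an s-half to the u-halves it meets, hence from any half to its neighbors all around $z$, and it holds for all halves. For $f^{-1}$: the set $f^{-1}(V\cap\pi^{-1}B_{1/4})$ is connected and lies over the same half-box, because $\Phi^{-1}(B_{1/4}(z))\subset B_2(z)$.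 It meets $T^{-\varsigma_z}V$, because points of $T^{-\varsigma_z}V$ very close to the puncture are mapped by $f$ into $V\cap\pi^{-1}B_{1/4}$. $\square$

The next object measures the level of a point globally, also away from the punctures.

**Lemma 3 (height).** There are a closed smooth 1-form $\omega$ on $\Sigma$ with periods $\alpha$, with $\omega=\frac{\varsigma_z}\pi d\theta$ on $B_2(z)\setminus\{z\}$ ($\theta$ the angle in the $(s,u)$-plane) and $\tau^*\omega=-\omega$, and a smooth $\varrho:M\to\mathbb R$ with $d\varrho=\pi^*\omega$ and $\varrho\circ T=\varrho+1$. The function $\psi:=\varrho\circ f-\varrho$ is $T$-invariant, i.e. a function on $\Sigma$. With $K:=\mathbb T^2\setminus B_{1/4}$, a compact subset of $\Sigma$, there is $C_1\ge1$ such that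
$$\big||v|-|\varrho|\big|\le C_1,\ \ \big||w|-|\varrho|\big|\le C_1\ \text{ over }B_2\setminus\{p,q\},\qquad|\varrho\circ f-\varrho|\le C_1\ \text{ on }M. \tag{4}$$

*Proof.* By de Rham there is a closed form $\omega_0$ with periods $\alpha$. Around $z$, both $\omega_0$ and $\frac{\varsigma_z}\pi d\theta$ have period $2\varsigma_z$, so $\omega_0-\frac{\varsigma_z}\pi d\theta=dh_z$ on $B_3(z)\setminus\{z\}$. Subtract $d(\zeta h_z)$ for a cutoff $\zeta$ equal to $1$ on $B_2$ with compact support in $B_3$. This gives $\omega$ with the first two properties. The map $\tau$ sends $B_2(p)$ to $B_2(q)$ by $(s,u)\mapsto(-s,-u)$ and vice versa, so $\tau^*d\theta=d\theta$. Since $\varsigma_q=-\varsigma_p$ and by (2), $-\tau^*\omega$ has the same two properties. Replace $\omega$ by $\frac12(\omega-\tau^*\omega)$.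

Periods of $\pi^*\omega$ vanish, since loops in $M$ project into $\ker\alpha$. So $\varrho$ exists, and $\varrho\circ T=\varrho+1$. As $f$ commutes with $T$, $\psi$ is $T$-invariant.

On a half at $z$, $\theta$ ranges over an interval of length $\pi$, so $\varsigma_z\varrho$ ranges over an interval of length $1$. Both $\varsigma_z\varrho$ and the indices increase by $1$ under $T^{\varsigma_z}$ and under a counterclockwise half turn. So the range of $v-\varsigma_z\varrho$ on a u-half at $z$ is the same for all u-halves at $z$, and similarly for $w-\varsigma_z\varrho$ on s-halves. Hence both are bounded, and $\big||v|-|\varrho|\big|\le|v-\varsigma_z\varrho|$. If $x\in V$ lies over $B_{1/4}(z)$, then $fx\in T^{\varsigma_z}V$ by Lemma 2. So $\varsigma_z\varrho(fx)$ lies in the interval of $V$ moved by $1$, and $|\psi-\varsigma_z|\le1$ over $B_{1/4}(z)$. On the compact set $K$ the continuous function $\psi$ is bounded. $\square$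

## 5. Conditions on a diagonal metric

We look for $g=\mu^{2\varphi_s}ds^2+\mu^{2\varphi_u}du^2$ with smooth $\varphi_s,\varphi_u\ge0$ on $M$, and $E^s=\ker du$, $E^u=\ker ds$. These are $Df$-invariant, smooth, and $g$-orthogonal, so (ii) is automatic. We translate the other requirements into conditions on the exponents.

*Hyperbolicity.* Since $\|\partial_s\|_g=\mu^{\varphi_s}$ and $Df\,\partial_s=\mu^{-1}\partial_s$, the map multiplies lengths on $E^s$ by $\mu^{-1+\varphi_s\circ f-\varphi_s}$, and on $E^u$ by $\mu^{1+\varphi_u\circ f-\varphi_u}$. So it suffices to have, for some $\beta<1$,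
$$\varphi_u\circ f\ge\varphi_u-\beta,\qquad\varphi_s\circ f\le\varphi_s+\beta, \tag{5}$$
and (i) follows if $\varphi_u\circ f-\varphi_u$ and $\varphi_s\circ f-\varphi_s$ are bounded.

*Rotation.* Put $P_s=\mu^{\varphi_s}$, $P_u=\mu^{\varphi_u}$, with orthonormal frame $e_1=P_s^{-1}\partial_s$, $e_2=P_u^{-1}\partial_u$ and coframe $\theta^1=P_sds$, $\theta^2=P_udu$. The connection form is determined by $d\theta^1=\omega_{12}\wedge\theta^2$ and $d\theta^2=-\omega_{12}\wedge\theta^1$. Since $d\theta^1=\partial_uP_s\,du\wedge ds$ and $d\theta^2=\partial_sP_u\,ds\wedge du$, we check directly that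
$$\omega_{12}=-\frac{\partial_uP_s}{P_u}ds+\frac{\partial_sP_u}{P_s}du,\quad \omega_{12}(e_1)=-\ln\mu\,\partial_u\varphi_s\,\mu^{-\varphi_u},\quad \omega_{12}(e_2)=\ln\mu\,\partial_s\varphi_u\,\mu^{-\varphi_s}. \tag{6}$$
A parallel vector along $\gamma$ rotates relative to $e_1$ at rate $\pm\omega_{12}(\gamma')$. So (iii) holds, in Lipschitz form, as soon as
$$|\partial_u\varphi_s|\le C\mu^{\varphi_u},\qquad|\partial_s\varphi_u|\le C\mu^{\varphi_s}. \tag{7}$$
Near a puncture we will take $\varphi_s,\varphi_u$ to be functions of $X,Y$ with bounded derivatives. As $|\partial_uX|=\mu^X/\ln\mu$, condition (7) then follows if $\varphi_s$ depends on $X$ only where $X\le\varphi_u+\text{const}$, and $\varphi_u$ depends on $Y$ only where $Y\le\varphi_s+\text{const}$.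

*Completeness.* It suffices to find, near the punctures, a function $H$ with $|\partial_uH|\le C\mu^{\varphi_u}$, $|\partial_sH|\le C\mu^{\varphi_s}$ that tends to $\infty$ at the punctures: then $|\nabla H|_g$ is bounded, and no curve of finite length reaches a puncture.

Let us see what these conditions say on the rays. Fix once and for all
$$0<c\le\tfrac1{100}\ \text{ with }\ C_1c\le\tfrac1{100},\qquad\beta=1-\tfrac c2,\qquad b=\beta+c=1+\tfrac c2,$$
$$x^+=\max(x,0),\quad\mathrm{clip}(x)=\min(1,x^+),\quad\Psi(k,t)=c|k+t|+\beta t\quad(t\in\mathbb R).$$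
$\Psi$ is increasing in $t$ because $\beta>c$. On an unstable ray of index $v$, Example 1 suggests $\varphi_u=\Psi(v,X^+)$. There is a symmetry: replace $f$ by $f^{-1}$ and exchange $(s,X,w)$ and $(u,Y,v)$ with signs,
$$(v,w;X,Y)\longleftrightarrow(-w,-v;Y,X). \tag{8}$$
Indeed under $f^{-1}$ we have $(Y,X)\mapsto(Y-1,X+1)$ and $(-w,-v)\mapsto(-w+1,-v+1)$, just as $(X,Y)\mapsto(X-1,Y+1)$ and $(v,w)\mapsto(v+1,w+1)$ under $f$. So on a stable ray of index $w$ we want $\varphi_s=\Psi(-w,Y^+)=c|Y-w|+\beta Y$ for $Y\ge0$.

Now ask where $\varphi_u$ may depend on $Y$ along this stable ray. We need $Y\le\varphi_s$ up to a constant, and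
$$c|Y-w|+\beta Y\ge Y\iff|Y-w|\ge\tfrac Y2 .$$
For $w\le0$ this always holds. For $w\ge1$ it fails exactly for $\frac23w<Y<2w$. So, for $w\ge1$, $\varphi_u$ must stop depending on $Y$ (up to bounded error) in a long window. It cannot stay flat forever, since it will also serve as the function $H$ there and has to grow. We therefore let it rise early, with slope about $4$, to about $2w$ before the window, keep it constant through the window, and let it follow $Y$ afterwards. For integers $w\ge0$ put
$$G_w(m)=\max(m,\min(2w,4m)),\quad m\ge0.$$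
For $w\ge1$ it equals $4m$ on $[0,\frac w2]$, $2w$ on $[\frac w2,2w]$ and $m$ on $[2w,\infty)$, and $G_0(m)=m$. For instance, $G_4$ rises to $8$ at $m=2$, is $8$ up to $m=8$, and is $m$ from there on. We have $G_w(m)\ge m$, $G$ is nondecreasing in $w$ and $m$, and $0\le G_{w+1}-G_w\le2$.

## 6. A piecewise linear exponent on a quadrant

It remains to interpolate between the two bounding rays of a quadrant.

**Definition 4.** For integers $v,w$ with $w\in\{v,v+1\}$ and $X,Y\in(-\infty,\infty]$ not both $\infty$, let $m=\min(X^+,Y^+)$ and
$$F(v,w;X,Y)=\begin{cases}\text{(a)}\ \min\big(cv+bX^+,\;cw+b\,G_w(m)\big)&v\ge0,\\ \text{(b)}\ \Psi(\kappa,m),\quad\kappa=v+(w-v)\,\mathrm{clip}(X^+-Y^+-2)&w\le0,\end{cases}$$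
and $F^*(v,w;X,Y)=F(-w,-v;Y,X)$.

Always $v\ge0$ or $w\le0$. If both hold, then $v=w=0$ and both formulas give $bm$. The indices $(-w,-v)$ are again admissible, $F^{**}=F$, and $F$ is of type (a) iff $F^*$ is of type (b), where $v=w=0$ counts as both types. The exponents will be $\varphi_u\approx F$ and $\varphi_s\approx F^*$.

**Example 3.** Take $(v,w)=(0,1)$ and $(X,Y)=(5,1)$. Then $m=1$, $G_1(1)=2$ and $F=\min(5b,c+2b)=c+2b$. For $F^*=F(-1,0;1,5)$ formula (b) has $\kappa=-1$, $m=1$, so $F^*=\Psi(-1,1)=\beta<1=Y$. Here dependence of $F$ on $Y$ is dangerous, and indeed $Y=1$ lies in the plateau $(\frac12,2)$ of $G_1$. The image point has indices $(1,2)$ and coordinates $(4,2)$, with value $\min(c+4b,2c+4b)=c+4b\ge F-\beta$.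

On $\mathbb R^2$ the function $F$ is continuous and piecewise linear, and a.e. $|\partial_XF|+|\partial_YF|\le5$. In (a), locally $F$ is $cv+bX^+$ (sum at most $b$), or $cw+bG_w(m)$ with $m$ depending on only one variable (sum at most $4b\le5$). In (b), $\kappa$ contributes at most $2c$ and $m$ at most $c+\beta$. So $F$ is $5$-Lipschitz for the sup norm.

**Lemma 4.**

1. $F\ge c\min(|v|,|w|)\ge0$. If $m=0$, then $F\le c\max(|v|,|w|)$. In type (a), $F\ge bm$.
2. If $Y^+\ge X^+$, then $F=\Psi(v,X^+)$. If $X^+\ge\max(1+G_{w^+}(Y^+),Y^++3)$, then $F$ depends only on $w,Y$.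
3. For $X,Y\in\mathbb R$: $F(v+1,w+1;X-1,Y+1)\ge F(v,w;X,Y)-\beta$. If $X\le\frac78$, the left side is $\ge F(v,w;X,Y)-\beta+\frac18(\beta-c)$.
4. For $X,Y\in\mathbb R$: $F(v+1,w+1;X-1,Y+1)\le F(v,w;X,Y)+C_F$ with $C_F=5+2c+2b$.
5. At a.e. $(X,Y)\in\mathbb R^2$: $\partial_YF\ne0\Rightarrow Y\le F^*$, and $\partial_XF^*\ne0\Rightarrow X\le F$. If $v\ge0$: $\partial_XF\ne0\Rightarrow X\le F$. If $w\le0$: $\partial_YF^*\ne0\Rightarrow Y\le F^*$.

Part 2 gives smooth gluing across rays, parts 3 and 4 give hyperbolicity and (i), and part 5 gives rotation and completeness. The extra gain in part 3 will pay for a cutoff.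

*Proof.*

**Part 1.** In (a), $F\ge cv$ since $w\ge v$, and $v=\min(|v|,|w|)$. Also $F\ge bm$ since $X^+\ge m$ and $G_w(m)\ge m$. For $m=0$, $F=\min(cv+bX^+,cw)\le cw$. In (b), $\Psi(\kappa,m)\ge c|\kappa|-cm+\beta m\ge c|\kappa|$, and $\kappa\in[v,w]$ with $w\le0$, so $|w|\le|\kappa|\le|v|$. For $m=0$ the value is exactly $c|\kappa|$.

**Part 2.** Let $Y^+\ge X^+$, so $m=X^+$. In (a), $X^+\le G_w(m)$ and $v\le w$, so $F=cv+bX^+=c(v+X^+)+\beta X^+=\Psi(v,X^+)$. In (b) the clip is $0$, $\kappa=v$, and $F=\Psi(v,X^+)$. Now assume the second hypothesis, so $m=Y^+$. In (a), $cv+bX^+\ge c(w-1)+b+bG_w(Y^+)\ge cw+bG_w(Y^+)$, so $F=cw+bG_w(Y^+)$. In (b) the clip is $1$, $\kappa=w$ and $F=\Psi(w,Y^+)$. For $w\ge1$ only (a) occurs, for $w\le-1$ only (b), and for $w=0$ both formulas equal $bY^+$. So the value depends only on $w,Y$.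

**Part 3.** Primes denote image quantities: $v'=v+1$, $w'=w+1$, $X'=X-1$, $Y'=Y+1$, and $m',\kappa',F'$. We go through four regions.

*Region $X<1$.* Then $X'^+=0\le Y'^+$, so by part 2 $F'=\Psi(v',0)=c|v'|$. Put $\xi=X^+\in[0,1)$. In (a), $F\le cv+b\xi=c(v+1)-c+b-b(1-\xi)=F'+\beta-b(1-\xi)$. In (b), the clip is $0$, $\kappa=v$, $m\le\xi$, and
$$F\le\Psi(v,\xi)\le c|v+1|+c(1-\xi)+\beta\xi=F'+\beta-(\beta-c)(1-\xi).$$
Both give the first claim. If $X\le\frac78$, then $1-\xi\ge\frac18$ and both give the second claim. The other regions have $X\ge1$, so only the first claim is left.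

*Region $X\ge1$, $Y<0$.* Then $m=0$. In (a), $F=\min(cv+bX,cw)$. The image is of type (a), $cv'+b(X-1)=cv+bX-\beta$, and $cw'+bG_{w'}(m')\ge cw$. So $F'\ge\min(cv+bX-\beta,cw)\ge F-\beta$. In (b), $F\le c|v|$ by part 1, and $F'\ge c\min(|v'|,|w'|)\ge c(|v|-2)\ge F-\beta$, because $|v'|\ge|v|-1$ and $|w'|\ge|w|-1\ge|v|-2$.

*Region $X\ge1$, $Y\ge0$, $X-1\le Y+1$.* Then $0\le X'\le Y'$ and by part 2 $F'=\Psi(v',X-1)$, where $X-1\ge m-1$. In (a), $F'=c(v+1+X-1)+\beta(X-1)=cv+bX-\beta\ge F-\beta$. In (b), $X-Y-2\le0$ gives $\kappa=v$, $F=\Psi(v,m)$, and $F'\ge\Psi(v+1,m-1)=c|v+m|+\beta m-\beta=F-\beta$.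

*Region $X\ge1$, $Y\ge0$, $X-1>Y+1$.* Then $m=Y$ and $m'=Y+1$. In (a), the image is of type (a), $cv'+b(X-1)=cv+bX-\beta$ and $cw'+bG_{w'}(Y+1)\ge cw+bG_w(Y)$, so $F'\ge F-\beta$. In (b) with image in (b), $\kappa\in[v,v+1]$ and $\kappa'\in[v+1,v+2]$, so $|\kappa'-\kappa|\le2$ and
$$F'=c|\kappa'+Y+1|+\beta(Y+1)\ge c|\kappa+Y|-3c+\beta Y+\beta=F-3c+\beta\ge F-\beta.$$
Otherwise $F$ is of type (b) and not (a), while the image is not of type (b). Then $w=0$ and $v=-1$, so $\kappa\in[-1,0]$ and $F\le c(Y+1)+\beta Y=bY+c$. The image has $v'=0$ and is of type (a), so $F'\ge bm'=bY+b\ge F$.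

**Part 4.** Replacing $(X,Y)$ by $(X-1,Y+1)$ with fixed indices changes $F$ by at most $5$. Next change $(v,w)$ to $(v+1,w+1)$ at a fixed point. If $v\ge0$, both values are of type (a), and the two terms of the minimum grow by $c$ and by at most $c+2b$. If $w\le-1$, both are of type (b), $\kappa$ grows by $1$, and $F$ changes by at most $c$. The remaining case is $v=-1,w=0$. There the old value is $\Psi(\kappa,m)$ with $\kappa\in[-1,0]$, which is at least $c(m-1)+\beta m=bm-c$, and the new value is at most $c+bG_1(m)\le c+b(m+2)$. So the increase is at most $2c+2b$ in all cases.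

**Part 5.** First let $v\ge0$. Then $F$ has type (a), and $F^*=\Psi(\kappa^*,m)$ with $\kappa^*=-w+(w-v)\,\mathrm{clip}(Y^+-X^+-2)$. We argue off a null set.

If $\partial_YF\ne0$, then locally $F=cw+bG_w(m)$ with $m=Y$, $0<Y<X$ and $G_w'(Y)\ne0$. So $w=0$, or $Y<\frac w2$, or $Y>2w$, and in each case $|Y-w|\ge\frac Y2$. The clip is $0$, so $\kappa^*=-w$ and $F^*=c|Y-w|+\beta Y\ge\frac c2Y+\beta Y=Y$.

If $\partial_XF^*\ne0$, then $F^*$ depends on $X$ through $m=X$, or through the clip, where $X>0$ and $Y^+-X^+\in(2,3)$. Both times $0<X<Y$, so $m=X$ and $F\ge bm\ge X$ by part 1.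

If $\partial_XF\ne0$, then $X>0$, and either $F=cv+bX\ge X$, or the dependence is through $m=X$ and $F\ge bm\ge X$.

If $w\le0$, apply the three statements to $(-w,-v;Y,X)$, whose first index is $\ge0$. This exchanges $F$ with $F^*$ and $X$ with $Y$. The first becomes $\partial_XF^*\ne0\Rightarrow X\le F$, the second $\partial_YF\ne0\Rightarrow Y\le F^*$, the third $\partial_YF^*\ne0\Rightarrow Y\le F^*$. Since always $v\ge0$ or $w\le0$, everything is proved. $\square$

**Smoothing.** The metric must be $C^\infty$, so we mollify. Let $\eta=\frac18$ and $\tilde F(v,w;\cdot)=F(v,w;\cdot)*k_\eta$ on $\mathbb R^2$, $k_\eta(X,Y)=\eta^{-2}k(X/\eta)k(Y/\eta)$, with $k\ge0$ an even smooth bump supported in $[-1,1]$ of integral $1$. Let $\tilde F^*(v,w;X,Y)=\tilde F(-w,-v;Y,X)$. By the symmetry of $k_\eta$ this is the mollification of $F^*$.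

**Lemma 5.**

1. Derivatives of $\tilde F$ of each order $\ge1$ are bounded uniformly in $v,w$, $|\tilde F-F|\le5\eta$, and $\tilde F\ge c\min(|v|,|w|)$.
2. Lemma 4(3) and (4) hold for $\tilde F$, the second claim of (3) for $X\le\frac34$.
3. For $Y\ge X+1$, $\tilde F$ depends only on $v,X$. For $X$ large depending on $w,Y$, locally uniformly in $Y$, it depends only on $w,Y$.
4. For $j=1,2$,
$$\partial_Y^j\tilde F\ne0\Rightarrow Y\le\tilde F^*+2,\qquad\partial_X^j\tilde F^*\ne0\Rightarrow X\le\tilde F+2, \tag{9}$$
$$v\ge0,\ \partial_X\tilde F\ne0\Rightarrow X\le\tilde F+2;\qquad w\le0,\ \partial_Y\tilde F^*\ne0\Rightarrow Y\le\tilde F^*+2. \tag{10}$$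

*Proof.* (1) Put one derivative on $F$ and the others on $k_\eta$; the rest is clear. (2) Mollification commutes with translations, and $X\le\frac34$ gives $X_1\le\frac78$ for all points $(X_1,Y_1)$ within $\eta$. (3) If $Y\ge X+1$, all points within $\eta$ have $Y_1\ge X_1$, so Lemma 4(2) applies to them. If $X\ge\eta+\max(1+G_{w^+}(Y^++\eta),Y^++\eta+3)$, all points within $\eta$ satisfy the second hypothesis of Lemma 4(2). (4) Let $\partial_X^j\tilde F^*\ne0$ at $P=(X,Y)$. Since $\partial_X^j\tilde F^*=(\partial_XF^*)*\partial_X^{j-1}k_\eta$, the set of points within $\eta$ of $P$ (sup norm) with $\partial_XF^*\ne0$ has positive measure. By Lemma 4(5) there is $P_1=(X_1,Y_1)$ among them with $X_1\le F(P_1)$. Hence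
$$X\le F(P_1)+\eta\le F(P)+6\eta\le\tilde F(P)+11\eta\le\tilde F(P)+2 .$$
The other implications follow from the other implications of Lemma 4(5) in the same way. $\square$

## 7. The metric and its hyperbolicity

Over $B_2\setminus\{p,q\}$ put, in the quadrant with indices $v,w$,
$$\tilde F_u=\tilde F(v,w;X,Y),\qquad\tilde F_s=\tilde F^*(v,w;X,Y)=\tilde F(-w,-v;Y,X).$$
These extend to $C^\infty$ functions over $B_2\setminus\{p,q\}$ by Lemma 5(3). Near a point of an unstable ray ($Y\to\infty$), $\tilde F_u$ depends only on $v,X$ and $\tilde F_s$ only on $-v,X$; both adjacent quadrants have the same $v$, and $X$ is a smooth function of $u\ne0$. Near a point of a stable ray ($X\to\infty$), $\tilde F_u$ depends only on $w,Y$ and $\tilde F_s$ only on $-w,Y$, and both adjacent quadrants have the same $w$. Inequalities proved on open quadrants extend to the rays by continuity.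

Let $\Lambda=c\sqrt{1+\varrho^2}$, and let $\chi:\mathbb T^2\to[0,1]$ be smooth with $\chi=0$ on $B_{1/4}$ and $\chi=1$ off $B_1$. Define
$$\varphi_u=(1-\chi)\tilde F_u+\chi\Lambda,\qquad\varphi_s=(1-\chi)\tilde F_s+\chi\Lambda,\qquad g=\mu^{2\varphi_s}ds^2+\mu^{2\varphi_u}du^2,$$
so that both exponents are $\Lambda$ off $\pi^{-1}B_1$. They are smooth and $\ge0$, hence $g\ge ds^2+du^2$.

**Size estimates.** We compare the pieces. Over $B_2\setminus B_{1/4}$ we have $\min(X,Y)\le-\frac14$, so $m=0$ on the $\eta$-neighborhood of $(X,Y)$. By Lemma 4(1) and (4), $c(|\varrho|-C_1)\le\tilde F_u,\tilde F_s\le c(|\varrho|+C_1)$ there. Over all of $B_2$ still $\tilde F_u,\tilde F_s\ge c(|\varrho|-C_1)$, by Lemma 5(1). Also $c|\varrho|\le\Lambda\le c(|\varrho|+1)$, and $C_1\ge1$. Hence, for $\varphi=\varphi_u,\varphi_s$ and $\tilde F=\tilde F_u,\tilde F_s$ respectively,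
$$\varphi\ge c(|\varrho|-C_1)\text{ on }M,\qquad\varphi\le c(|\varrho|+C_1)\text{ over }K, \tag{11}$$
$$|\Lambda-\tilde F|\le2C_1c\ \text{ over }B_2\setminus B_{1/4},\qquad|\varphi-\tilde F|\le2C_1c\ \text{ over }B_2. \tag{12}$$

**Proposition 6.** $\varphi_u\circ f\ge\varphi_u-\beta$, $\ \varphi_s\circ f\le\varphi_s+\beta$, and $|\varphi_u\circ f-\varphi_u|$, $|\varphi_s\circ f-\varphi_s|$ are bounded.

*Proof.*

**Step 1: $\varphi_u$ at points over $K$.** Away from the punctures the exponent follows the height, which moves little. By (11) and (4), $\varphi_u(fx)\ge c(|\varrho(fx)|-C_1)\ge c(|\varrho(x)|-2C_1)\ge\varphi_u(x)-3C_1c\ge\varphi_u(x)-\beta$.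

**Step 2: $\varphi_u$ at points over $B_{1/4}$.** Here Lemma 4(3) does the work. Let $x$ have coordinates $(X,Y)$ and indices $(v,w)$. Then $\varphi_u(x)=\tilde F_u(x)$, and $fx$ lies over $B_2$ in the same box, with coordinates $(X-1,Y+1)$ and, by Lemma 2, indices $(v+1,w+1)$. If $\chi(fx)=0$, then $\varphi_u(fx)=\tilde F_u(fx)\ge\varphi_u(x)-\beta$ by Lemma 5(2). If $\chi(fx)>0$, then $fx$ is not over $B_{1/4}$. Since $Y+1>\frac34$, this forces $X-1\le-\frac14$, i.e. $X\le\frac34$, and the improved estimate applies. With (12),
$$\varphi_u(fx)\ge\tilde F_u(fx)-2C_1c\ge\varphi_u(x)-\beta+\tfrac18(\beta-c)-2C_1c\ge\varphi_u(x)-\beta,$$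
because $\frac18(\beta-c)=\frac18(1-\frac32c)\ge\frac1{10}$ and $2C_1c\le\frac1{50}$.

**Step 3: $\varphi_s$.** Apply the symmetry (8), with $f^{-1}$ in place of $f$. In the variables $(v^*,w^*;X^*,Y^*)=(-w,-v;Y,X)$ we have $\varphi_s=(1-\chi)\tilde F(v^*,w^*;X^*,Y^*)+\chi\Lambda$. By Lemma 2, $f^{-1}$ acts on points over $B_{1/4}$ by $(v^*+1,w^*+1;X^*-1,Y^*+1)$. The bounds (4), (11), (12) are symmetric, and $|\varrho\circ f^{-1}-\varrho|\le C_1$. So Steps 1 and 2 give $\varphi_s\circ f^{-1}\ge\varphi_s-\beta$, which is the claim.

**Step 4: boundedness.** If $x$ or $fx$ lies over $B_{1/4}$, then by Lemma 2 both lie over $B_2$ in the same box with coordinates and indices related as above. By Lemma 5(2), $\tilde F_u$ changes by at most $\max(\beta,C_F)$, and (12) compares it with $\varphi_u$. Otherwise both lie over $K$, and (11) and (4) apply. The case of $\varphi_s$ is symmetric. $\square$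

By Section 5, $Df$ multiplies lengths on $E^s$ by at most $\mu^{-1+\beta}=\mu^{-c/2}$ and on $E^u$ by at least $\mu^{1-\beta}=\mu^{c/2}$. So the Anosov estimates hold with constant $1$ and $\lambda=\mu^{-c/2}$. By the boundedness and orthogonality, $\|Df\|$ and $\|Df^{-1}\|$ are bounded, which is (i). Condition (ii) holds by orthogonality.

## 8. Rotation of the splitting and completeness

**Proposition 7.** There is $C$ such that on $M$
$$|\partial_u\varphi_s|\le C\mu^{\varphi_u},\quad|\partial_u^2\varphi_s|\le C\mu^{2\varphi_u},\quad|\partial_u\varphi_s\,\partial_u\varphi_u|\le C\mu^{2\varphi_u},$$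
and the same with $(s,u)$ interchanged.

Only the first estimate is needed for Theorem A; the others control the curvature in Section 10.

*Proof.* $C$ varies from line to line. We use $|\partial_uX|=\mu^X/\ln\mu$, $|\partial_u^2X|=\mu^{2X}/\ln\mu$, and that $Y$ does not depend on $u$.

**Step 1: over $B_{1/4}$.** Here $\varphi_s=\tilde F_s$ and $\varphi_u=\tilde F_u$. By the chain rule $|\partial_u\varphi_s|\le C\mu^X$, $|\partial_u^2\varphi_s|\le C\mu^{2X}$, $|\partial_u\varphi_u|\le C\mu^X$. The first two vanish unless $\partial_X\tilde F^*\ne0$ or $\partial_X^2\tilde F^*\ne0$, and then $\mu^X\le C\mu^{\varphi_u}$ by (9). The product in the third estimate vanishes unless $\partial_X\tilde F^*\ne0$, and is then at most $C\mu^{2X}\le C\mu^{2\varphi_u}$.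

**Step 2: over $B_1\setminus B_{1/4}$.** Here the cutoff acts. The coefficients of $\omega$ and their derivatives are bounded on the compact set $K$, and $t\mapsto\sqrt{1+t^2}$ has bounded first and second derivatives. So first and second derivatives of $\Lambda$ and $\chi$ are bounded, and by (12) $\Lambda-\tilde F_s$ and $\Lambda-\tilde F_u$ are bounded. The product rule gives
$$|\partial_u\varphi_s|\le|\partial_u\tilde F_s|+C,\quad|\partial_u^2\varphi_s|\le|\partial_u^2\tilde F_s|+C|\partial_u\tilde F_s|+C,\quad|\partial_u\varphi_u|\le|\partial_u\tilde F_u|+C.$$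
As in Step 1, now with (12) to replace $\tilde F_u$ by $\varphi_u$, $|\partial_u^j\tilde F_s|\le C\mu^{j\varphi_u}$ for $j=1,2$. Since $\varphi_u\ge0$, the first two estimates follow. Moreover $|\partial_u\tilde F_u|\le C$. This is clear if $X\le4$. If $X>4$, then $Y\le-\frac14$, so $Y^+=0$ and $X^+\ge3$ on the $\eta$-neighborhood, and there $G_{w^+}(0)=0$. So $\tilde F_u$ does not depend on $X$ by Lemma 4(2). Hence $|\partial_u\varphi_u|\le C$, and the third estimate follows from the first.

**Step 3: off $B_1$.** $\varphi_s=\varphi_u=\Lambda$ has bounded first and second derivatives, and $\varphi_u\ge0$.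

The interchanged statement follows by the symmetry (8), with the first half of (9) in place of the second. $\square$

**Condition (iii).** By (6) and Proposition 7, $\omega_{12}(e_1)$ and $\omega_{12}(e_2)$ are bounded. So there is $C_2>0$ such that along a path of length $r$ the lines $E^s,E^u$ rotate by at most $C_2r$ relative to parallel transport. This is (iii) in Lipschitz form.

**Lemma 8.** $g$ is complete.

*Proof.*

**Step 1: a function that sees the punctures.** Over $B_{1/4}\setminus\{p,q\}$ let $H=\tilde F_u$ on quadrants with $v\ge0$ and $H=\tilde F_s$ on quadrants with $w\le0$. If $v=w=0$, then $F=F^*=bm$ and the two agree. $H$ is smooth across an unstable ray (common $v$): if $v\ge0$, $H=\tilde F_u$ on both sides, and if $v\le-1$, both sides have $w\le0$ and $H=\tilde F_s$. It is smooth across a stable ray (common $w$): if $w\ge1$, both sides have $v\ge0$ and $H=\tilde F_u$, and if $w\le0$, $H=\tilde F_s$ on both sides.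

**Step 2: its gradient is bounded.** Over $B_{1/4}$ we have $\varphi_u=\tilde F_u$, $\varphi_s=\tilde F_s$. If $v\ge0$, then $\partial_uH\ne0$ implies $X\le\varphi_u+2$ by (10), and $\partial_sH\ne0$ implies $Y\le\varphi_s+2$ by (9). If $w\le0$, then $\partial_uH\ne0$ implies $X\le\varphi_u+2$ by (9), and $\partial_sH\ne0$ implies $Y\le\varphi_s+2$ by (10). So $|\partial_uH|\le C\mu^{\varphi_u}$ and $|\partial_sH|\le C\mu^{\varphi_s}$, i.e. $|\nabla H|_g\le C$.

**Step 3: it tends to infinity.** If $v\ge0$, $F$ is of type (a), and if $w\le0$, $F^*$ is of type (a). By Lemma 4(1) the unmollified function is $\ge bm$, so $H\ge b(m-\eta)$, as $m$ is 1-Lipschitz. Hence $H\to\infty$ as the projected point tends to $p$ or $q$.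

**Step 4: curves of finite length converge.** Let $\gamma:[0,1)\to M$ be $C^1$ of finite $g$-length. As $g\ge ds^2+du^2$, $\pi\gamma$ has finite flat length and converges to some $z\in\mathbb T^2$. If $z\in\Sigma$, a small disc around $z$ is evenly covered, $\gamma$ is eventually in one sheet, and it converges in $M$. If $z\in\{p,q\}$, then $\gamma$ is eventually over $B_{1/4}$ and $H(\gamma(t))\to\infty$, while $H\circ\gamma$ is bounded by Step 2 and the finite length, a contradiction. In particular a unit-speed geodesic on $[0,a)$ has a limit $y\in M$. Unit-speed geodesics starting near $y$ exist for a uniform time, so this one extends past $a$. By Hopf–Rinow $g$ is complete. $\square$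

## 9. Zero mean drift and recurrence

So far $f$ is Anosov with (i)–(iii) on a complete non-compact surface. Recurrence comes from a measure. Let $\mathfrak m_0$ be normalized Lebesgue measure on $\mathbb T^2$ and $\mathfrak m$ its lift to $M$, $\mathfrak m(S)=\int\#(S\cap\pi^{-1}(y))\,d\mathfrak m_0(y)$. Since $\det\Phi=1$, $f$ preserves $\mathfrak m$. On each fiber of $\pi$, $\varrho$ takes the values of a coset of $\mathbb Z$, each once, so at most $2L+1$ points of the fiber have $|\varrho|\le L$. Hence
$$\mathfrak m(\{|\varrho|\le L\})\le2L+1. \tag{13}$$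

**Definition 5 (conservative).** An invertible measure-preserving map $S$ of a $\sigma$-finite measure space is conservative if there is no measurable $U$ of positive measure whose iterates $S^nU$, $n\ge0$, are pairwise disjoint. On a finite measure space every such $S$ is conservative, since infinitely many disjoint sets of equal positive measure do not fit. The translation $n\mapsto n+1$ of $\mathbb Z$ with counting measure is not: take $U=\{0\}$.

**Lemma 9.** $\int\psi\,d\mathfrak m_0=0$.

*Proof.* $\psi$ is bounded by (4). As $\Phi q=q$, $\tau\Phi=\Phi\tau$. From $d\psi=\Phi^*\omega-\omega$ and $\tau^*\omega=-\omega$,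
$$d(\psi\circ\tau)=\tau^*\Phi^*\omega-\tau^*\omega=\Phi^*\tau^*\omega+\omega=-\Phi^*\omega+\omega=-d\psi,$$
so $\psi+\psi\circ\tau$ is constant on the connected surface $\Sigma$. To find the constant, let $x\ne z$ be on an unstable ray at $z$, close to $z$. Near $z$, $\varrho$ is constant on each lift $\hat r$ of the ray, since $\omega=\frac{\varsigma_z}\pi d\theta$ there. By Lemma 2, $f$ maps the part of $\hat r$ near the puncture into $T^{\varsigma_z}\hat r$. So $\psi(x)=\varsigma_z$. If $x$ is such a point at $p$, then $\tau x$ is such a point at $q$, so the constant is $\varsigma_p+\varsigma_q=0$. Since $\tau$ preserves $\mathfrak m_0$, $2\int\psi\,d\mathfrak m_0=\int(\psi+\psi\circ\tau)\,d\mathfrak m_0=0$. $\square$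

Here the balance matters: for $f_0^2=Tf$ the corresponding function is $\psi+1$, with mean $1$.

**Proposition 10.** $f$ is conservative for $\mathfrak m$.

*Proof.* Suppose $\mathfrak m(U)>0$ and the $f^nU$, $n\ge0$, are pairwise disjoint. Shrinking $U$, assume $0<\mathfrak m(U)<\infty$ and $|\varrho|\le L_0$ on $U$. The hyperbolic toral automorphism $\Phi$ is ergodic for $\mathfrak m_0$, so by Birkhoff's theorem and Lemma 9
$$\tfrac1n\big(\varrho(f^nx)-\varrho(x)\big)=\tfrac1n\sum_{k<n}\psi(\Phi^k\pi x)\to0\quad\text{for a.e. }x.$$
Let $\delta=\mathfrak m(U)/16$. By Egorov's theorem there are $U'\subset U$ with $\mathfrak m(U')\ge\frac12\mathfrak m(U)$ and $n_0$ such that $|\varrho(f^kx)-\varrho(x)|\le\delta k$ for $x\in U'$, $k\ge n_0$. For $n>n_0$ the disjoint sets $f^kU'$, $n_0\le k<n$, all lie in $\{|\varrho|\le L_0+\delta n\}$. By (13),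
$$(n-n_0)\tfrac12\mathfrak m(U)\le2(L_0+\delta n)+1.$$
Divide by $n$ and let $n\to\infty$: $\frac12\mathfrak m(U)\le2\delta=\frac18\mathfrak m(U)$, a contradiction. So the images are too many to fit into a region that grows only with small linear rate. $\square$

**Proof of Theorem A.** If $x\notin\Omega(f)$, some open $U\ni x$ has $f^n(U)\cap U=\emptyset$ for all $n\ge1$. Then the $f^nU$, $n\ge0$, are pairwise disjoint, because $f^iU\cap f^jU=f^i(U\cap f^{j-i}U)$ for $i<j$. But $\mathfrak m(U)>0$, contradicting Proposition 10. So $\Omega(f)=M$. Together with Sections 7 and 8 this proves Theorem A. $\square$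

## 10. Curvature and injectivity radius

We prove Theorem B(1). Smoothness and orthogonality of the splitting are clear, and the Lipschitz bound was shown in Section 8.

**Step 1: curvature is bounded.** Up to sign the curvature is $d\omega_{12}/(\theta^1\wedge\theta^2)$, so by (6)
$$|K_g|=\frac1{P_sP_u}\Big|\partial_u\Big(\frac{\partial_uP_s}{P_u}\Big)+\partial_s\Big(\frac{\partial_sP_u}{P_s}\Big)\Big|.$$
Since $\partial_uP_s=\ln\mu\,\partial_u\varphi_s\,P_s$,
$$\frac1{P_sP_u}\partial_u\Big(\frac{\partial_uP_s}{P_u}\Big)=\frac{\ln\mu\,\partial_u^2\varphi_s+(\ln\mu)^2\big((\partial_u\varphi_s)^2-\partial_u\varphi_s\,\partial_u\varphi_u\big)}{\mu^{2\varphi_u}},$$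
and symmetrically for the other term. By Proposition 7, $|K_g|\le K_0$ for some constant $K_0>0$.

**Step 2: a short loop.** We recall Klingenberg's lemma. Let $0<\mathrm{inj}(x)<\infty$ and let $y$ be a cut point of $x$ at distance $\mathrm{inj}(x)$. If $y$ is not conjugate to $x$ along a minimizing geodesic, there are exactly two minimizing geodesics from $x$ to $y$, and together they form a geodesic loop at $x$ that is smooth at $y$. When $K_g\le K_0$, conjugate points do not occur at distance $<\pi/\sqrt{K_0}$. Let $r_1>0$ be a Lebesgue number: every subset of $\mathbb T^2$ of flat diameter $<r_1$ lies in $B_2(p)$, in $B_2(q)$, or in an embedded disc in $\Sigma$. Suppose $\mathrm{inj}(x)<\min(\pi/\sqrt{K_0},r_1/2)$. Then there is a geodesic loop at $x$ of length $r=2\,\mathrm{inj}(x)<r_1$ as above. The two minimizing geodesics meet only at $x$ and $y$, since a common point in between would be at the same distance from $x$ along both and would end their minimality. So the loop is a simple closed curve, smooth except at $x$.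

**Step 3: the loop bounds a disc.** As $g\ge ds^2+du^2$, its projection has flat length $\le r<r_1$, so it lies in a disc in $\Sigma$, or in a punctured box $B_2(z)\setminus\{z\}$ with some winding number $n$. In the second case, since the lift closes up, $2\varsigma_zn=0$, so $n=0$. In both cases the projection is null-homotopic in $\Sigma$, hence the loop is null-homotopic in $M$. A null-homotopic simple closed curve on a surface bounds an embedded disc.

**Step 4: the loop cannot be too short.** On this disc use the frame $(e_1,e_2)$. By the Umlaufsatz, the rotation of the tangent relative to $e_1$ along the smooth part plus the exterior angle at $x$ equals $\pm2\pi$. The exterior angle lies in $(-\pi,\pi)$: it could be $\pm\pi$ only if the two distinct geodesics left $x$ in the same direction. The tangent of a geodesic is parallel, so its rotation relative to $e_1$ is at most $C_2r$ in absolute value. Hence $C_2r\ge\pi$ and $\mathrm{inj}(x)=\frac r2\ge\frac\pi{2C_2}$. Altogether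
$$\mathrm{inj}(M)\ge\min\Big(\frac\pi{\sqrt{K_0}},\frac{r_1}2,\frac\pi{2C_2}\Big)>0.$$
This proves Theorem B(1). $\square$

## 11. Ergodicity through the ratio ergodic theorem

We prove Theorem B(2). The measure $\mathfrak m$ is a constant multiple of $ds\,du$, so it is smooth with full support, and it is infinite since every fiber of $\pi$ is infinite. Conservativity of $f$ is Proposition 10. If the $f^{-n}U$, $n\ge0$, are pairwise disjoint, so are the $f^nU$, since $f^iU\cap f^jU=f^{i+j}(f^{-j}U\cap f^{-i}U)$. So $f^{-1}$ is conservative too.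

We recall Hopf's ratio ergodic theorem. Let $S$ be an invertible conservative measure-preserving map of a $\sigma$-finite space $(X,\mathfrak m)$, $h_0\in L^1(\mathfrak m)$ with $h_0>0$, and $h\in L^1(\mathfrak m)$. Then $\sum_{k<n}h\circ S^k\big/\sum_{k<n}h_0\circ S^k$ converges a.e. to the conditional expectation of $h/h_0$ with respect to the finite measure $h_0\mathfrak m$ (normalized) and the $\sigma$-algebra $\mathcal I$ of invariant sets. By conservativity and $h_0>0$ the denominators tend to $\infty$ a.e.

**Step 1: the comparison function.** We need $h_0$ to be integrable and to vary slowly. The flat area is at most the $g$-area. The curvature is bounded below, so by area comparison $g$-balls of radius $R$ have area at most $C e^{CR}$. Hence for $C'$ large $h_0=e^{-C'd_g(x_0,\cdot)}$ is in $L^1(\mathfrak m)$: on the shell $n\le d_g(x_0,\cdot)<n+1$ its integral is at most a constant times $e^{-C'n}e^{C(n+1)}$. Also $\log h_0$ is $g$-Lipschitz. For $h\in C_c(M)$ let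
$$Q^\pm(h)=\lim_n\frac{\sum_{k<n}h\circ f^{\pm k}}{\sum_{k<n}h_0\circ f^{\pm k}}.$$
Both exist a.e., and both equal the same conditional expectation, since $f$ and $f^{-1}$ have the same invariant sets. So $Q^+(h)=Q^-(h)$ a.e.

**Step 2: $Q^+$ is constant along stable leaves.** Let $x,y$ lie on one stable leaf (integral curve of $E^s$), in the set where $Q^+(h)$ exists and the denominators diverge. They are joined by an arc of finite length tangent to $E^s$, whose images shrink by $\mu^{-ck/2}$, so $d_g(f^kx,f^ky)\to0$ and $h_0(f^kx)/h_0(f^ky)\to1$. Put $\rho=h/h_0\in C_c(M)$, which is bounded and uniformly continuous. Then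
$$h(f^kx)-h(f^ky)=\big(\rho(f^kx)-\rho(f^ky)\big)h_0(f^kx)+\rho(f^ky)\big(h_0(f^kx)-h_0(f^ky)\big)=o(h_0(f^kx)).$$
Since $\sum_kh_0(f^kx)=\infty$, summing shows that the numerators at $x$ and $y$ differ by $o(\sum_{k<n}h_0(f^kx))$, and that the quotient of the denominators tends to $1$. Hence $Q^+(h)(x)=Q^+(h)(y)$. In the same way, with $f^{-1}$, $Q^-(h)$ is constant along unstable leaves on a set of full measure.

**Step 3: $Q^\pm$ is constant.** Consider a flat rectangle $I\times J\subset M$ in the coordinates $(s,u)$. There $\mathfrak m$ is a multiple of $ds\,du$. Let $\mathcal G$ be the full-measure set where $Q^\pm(h)$ exist and agree and all denominators diverge. By Fubini choose $s_0\in I$ such that $(s_0,u)\in\mathcal G$ for a.e. $u\in J$. On this unstable segment $Q^-(h)$ is a constant $a$ on $\mathcal G$, so $Q^+(h)(s_0,u)=a$ for a.e. $u$. By Step 2, for each such $u$, $Q^+(h)=a$ on $\mathcal G\cap(I\times\{u\})$. So $Q^\pm(h)=a$ a.e. on the rectangle. Overlapping rectangles share their constant, countably many rectangles cover $M$, and $M$ is connected, so $Q^\pm(h)$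 is a.e. constant on $M$.

**Step 4: conclusion.** The functions $h/h_0$, $h\in C_c(M)$, are dense in $L^1(h_0\mathfrak m)$, and their conditional expectations are constant. So all conditional expectations with respect to $\mathcal I$ are constant, $\mathcal I$ is trivial and $f$ is ergodic. Let $U\ne\emptyset$ be open and $E=\bigcup_{n\ge0}f^{-n}U$. Then $f^{-1}E\subset E$, and the sets $f^{-n}(E\setminus f^{-1}E)=f^{-n}E\setminus f^{-n-1}E$, $n\ge0$, are pairwise disjoint. So $E\setminus f^{-1}E$ is null because $f^{-1}$ is conservative. Thus $E$ is invariant up to a null set and has positive measure, hence full measure. Applied to a countable base, this shows that a.e. forward orbit is dense. $f$ is therefore topologically transitive, and Theorem B(2) is proved. $\square$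

## 12. Products with toral automorphisms

We prove Theorem B(3). Let $d_s=1+i$ and $d_u=1+j$ with $i,j\ge1$, and $k=i+j$.

**Step 1: an automorphism $D$ of $\mathbb T^k$ with $i$ stable and $j$ unstable dimensions.** Call this type $(i,j)$. For type $(n-1,1)$, $n\ge2$, take the companion matrix of $P(x)=x^n-x^{n-1}-\dots-1$, whose determinant is $\pm1$. Multiplying by $x-1$ gives $R(x)=x^{n+1}-2x^n+1$. For small $\epsilon>0$ we have $2(1+\epsilon)^n>(1+\epsilon)^{n+1}+1$: both sides are $2$ at $\epsilon=0$, with derivatives $2n>n+1$. So on $|x|=1+\epsilon$ the term $2x^n$ dominates $x^{n+1}+1$, and by Rouché $R$ has $n$ zeros in $|x|<1+\epsilon$. Letting $\epsilon\to0$, $R$ has $n$ zeros in $|x|\le1$ and one with $|x|>1$. A zero with $|x|=1$ satisfies $|x^{n+1}+1|=|2x^n|=2$, so $x^{n+1}=1$, then $x^n=1$, and $x=1$. This is a simple zero, as $R'(1)=1-n\ne0$. So $P=R/(x-1)$ has one root outside and $n-1$ roots inside the open unit disc. For general $i\ge j$ take the product of a block of type $(i-j+1,1)$ with $j-1$ blocks of type $(1,1)$. For $i<j$ take the inverse of an automorphism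 of type $(j,i)$.

**Step 2: $f\times D$ is Anosov with (i)–(iii).** Use the product metric on $M\times\mathbb T^k$, with a flat metric on $\mathbb T^k$, and the sums of the stable and of the unstable bundles. The contraction estimates and (i) hold in each factor. For (ii), the inner product of unit vectors in $E^s$ and $E^u$ has no contribution from $M$, and the contribution from $\mathbb T^k$ is at most the cosine of the constant angle there. For (iii), parallel transport in a product splits, the bundles on $\mathbb T^k$ are parallel, and a path of length $r$ projects to a path of length $\le r$ in $M$. So the angle is at most $C_2r$. The manifold is complete and non-compact. Its sectional curvatures are bounded by $K_0$ in absolute value, and its injectivity radius is the smaller of those of the factors, hence positive. The dimensions are $(1+i,1+j)$.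

**Step 3: $\Omega(f\times D)=M\times\mathbb T^k$.** Repeat the proof of Proposition 10. The base map is $\Phi\times D$, a hyperbolic automorphism of $\mathbb T^{2+k}$, hence ergodic for Lebesgue measure. The measure is $\mathfrak m\times\text{Lebesgue}$ (normalized), preserved since $|\det D|=1$. The height is $\varrho$ pulled back from $M$, for which (13) still holds, and its increment is $\psi$ pulled back from $\Sigma$, bounded with mean zero by Lemma 9. So $f\times D$ is conservative, open sets have positive measure, and as in Section 9 no point is wandering. This proves Theorem B(3). $\square$
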